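\title{Edges and stars of multitriangulations of the half-cylinder}

\begin{abstract}
A $k$-triangulation of the half-cylinder with $n$ marked points is a maximal set of edges whose lift to the universal cover contains no $k+1$ pairwise crossing edges. We prove that every such $k$-triangulation has exactly $n-1$ $k$-stars, $k(n-1)$ $k$-relevant edges and $k(2n-1)$ edges, and we describe how its stars, its edges and its missing edges are related. The proof is self-contained. Edges are drawn as cells of a diagonal strip in the plane, a local rule routes strands through the strip, and an invariant defined by longest chains of cells determines where each strand ends. The missing edges are then the crossings of strands, and the stars are the strands themselves.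
\end{abstract}

\section{Introduction}

A triangulation of a convex polygon is a maximal set of edges no two of which cross. If one forbids only $k+1$ pairwise crossing edges, the maximal sets are called $k$-triangulations. Maximal sets that avoid a configuration have no a priori reason to be of equal size, but here they are: it is known that for $m\ge 2k+1$ every $k$-triangulation of the convex $m$-gon has $k(2m-2k-1)$ edges, of which $k(m-2k-1)$ are $k$-relevant (their endpoints are at cyclic distance more than $k$), and contains $m-2k$ star polygons on $2k+1$ vertices, called $k$-stars, which for $k=1$ are the triangles. This paper proves the corresponding statement for the half-cylinder.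

\subsection*{Definitions}
Fix integers $k\ge1$ and $n\ge1$. The half-cylinder $\mathcal C_n$ has $n$ marked points on its boundary. Its universal cover $\overline{\mathcal C}_n$ has marked points $\alpha_i$, $i\in\mathbb Z$, placed along the boundary line in the order of their indices; the deck transformation is the \emph{shift} $\alpha_i\mapsto\alpha_{i+n}$, and the projection to $\mathcal C_n$ identifies $\alpha_i$ with $\alpha_{i+n}$. Only the order and the shift matter, so we write $i$ for $\alpha_i$. All congruences are modulo $n$.

An \emph{edge on $\overline{\mathcal C}_n$} is a pair $[i,j]$ of integers with $i<j$; its \emph{length} is $j-i$. An \emph{edge on $\mathcal C_n$} is an orbit of such edges under the shift; the members of the orbit are its \emph{lifts}, and its length is their common length. For a set $E$ of edges on $\mathcal C_n$ let $\overline E$ be the set of all lifts of edges of $E$. Two edges $[i,j]$ and $[i',j']$ on $\overline{\mathcal C}_n$ \emph{cross} if $i<i'<j<j'$ or $i'<i<j'<j$, and a \emph{$(k+1)$-crossing} is a set of $k+1$ pairwise crossing edges. A set of edges on $\overline{\mathcal C}_n$ is \emph{free} if it contains no $(k+1)$-crossing, and a set $E$ of edges on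 $\mathcal C_n$ is \emph{free} if $\overline E$ is. A \emph{$k$-triangulation} of $\mathcal C_n$ is a maximal free set $T$ of edges on $\mathcal C_n$. An edge is \emph{$k$-relevant}, or simply \emph{relevant}, if its length exceeds $k$; shorter edges cannot belong to a $(k+1)$-crossing (Lemma~\ref{lem:basic}).

For $\kappa\ge1$, the \emph{$\kappa$-star} on vertices $s_0<s_1<\dots<s_{2\kappa}$ is the set of the $2\kappa+1$ edges joining $s_q$ to $s_{q+\kappa}$, with indices modulo $2\kappa+1$. Explicitly, these are
\begin{equation}\label{eq:star}
[s_q,s_{q+\kappa}]\quad(0\le q\le\kappa),\qquad [s_q,s_{q+\kappa+1}]\quad(0\le q<\kappa).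
\end{equation}
Its \emph{middle vertex} is $s_\kappa$. A \emph{$k$-star of $\overline T$} is a $k$-star all of whose edges lie in $\overline T$, and a \emph{$k$-star of $T$} is the projection of such a star to $\mathcal C_n$; thus the $k$-stars of $T$ are counted up to the shift.

\subsection*{The question}
The case $k=1$ reduces to polygons.

\begin{example}\label{ex:k1}
Let $k=1$, $n\ge2$, and let $T$ be a $1$-triangulation. An edge longer than $n$ crosses its own shift, so $\overline T$ has a longest edge $[a,j]$. No edge $[c,d]\in\overline T$ has $c<a<d$: it would cross $[a,j]$ if $d<j$ and be longer if $d\ge j$. The same holds for all $a+qn$. Hence the shifts of $[a,a+n]$ cross no edge of $\overline T$, and they do not cross each other, so they belong to $\overline T$ by maximality. Every edge of $\overline T$ lies in exactly one interval $[a+qn,a+(q+1)n]$, and the edges in $[a,a+n]$ form a triangulation of the $(n+1)$-gon with vertices $a,\dots,a+n$. It has $n-1$ triangles, $n-2$ diagonals, $n$ sides of length $1$ and the side $[a,a+n]$. So $T$ has $n-1$ stars, $n-1$ relevant edges and $2n-1$ edges.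
\end{example}

For $k=2$ it is known that every $2$-triangulation of $\mathcal C_n$ has $n-1$ $2$-stars, $2(n-1)$ relevant edges and $2(2n-1)$ edges. The two cases suggest the values $n-1$, $k(n-1)$ and $k(2n-1)$, and these pass a consistency test. In Example~\ref{ex:k1} each edge of length $k$ and the longest edge lie in one star, and every other relevant edge lies in two. If this persists, and there are $N$ stars and $R$ relevant edges, then $(2k+1)N=2(R-1)+1+n$, which holds for $N=n-1$ and $R=k(n-1)$. The problem, posed in \cite{STYZ}, is whether these values are correct for all $k$ and $n$. They are.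

\begin{theorem}\label{thm:main}
Let $k\ge1$ and $n\ge1$. Every $k$-triangulation of $\mathcal C_n$ contains exactly $n-1$ $k$-stars, $k(n-1)$ $k$-relevant edges and $k(2n-1)$ edges.
\end{theorem}

The proof gives more.

\begin{theorem}\label{thm:structure}
Let $T$ be a $k$-triangulation of $\mathcal C_n$.
\begin{itemize}
\item[(a)] A free set $E$ of edges on $\mathcal C_n$ has at most $k(2n-1)$ edges, with equality if and only if $E$ is a $k$-triangulation.
\item[(b)] $T$ contains exactly one edge of length $kn$; write it as the orbit of $[a,a+kn]$.
\item[(c)] Let $n\ge2$. Each $s\not\equiv a$ is the middle vertex of exactly one $k$-star of $\overline T$, and each $s\equiv a$ is the middle vertex of none. Every $k$-relevant edge of $\overline T$ other than the shifts of $[a,a+kn]$ lies in exactly two $k$-stars of $\overline T$. These shifts, and the edges of length $k$, lie in exactly one.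
\item[(d)] Let $n\ge2$. The edges $e\notin\overline T$ on $\overline{\mathcal C}_n$ whose length lies in $(k,kn]$ are in bijection with the unordered pairs of distinct $k$-stars of $\overline T$ whose middle vertices $s,s'$ satisfy $|s-s'|\le kn$.
\item[(e)] For a single edge $e\notin\overline T$ on $\overline{\mathcal C}_n$ (not its orbit), $\overline T\cup\{e\}$ contains a $(k+1)$-crossing, except exactly when $e=[a+pn,a+qn]$ with $q-p>k$.
\end{itemize}
\end{theorem}

The definition of $T$ says that no further \emph{orbit} can be added to $\overline T$; part (e) says that, apart from the listed long edges, not even a single edge can be added.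

The argument of Example~\ref{ex:k1} does not extend: for $k\ge2$ the edge $[a,a+kn]$ crosses its own shift by $n$, so it does not cut $\overline T$ into polygons. Our proof uses no known result on $k$-triangulations. Section~\ref{sec:cells} draws edges as cells, defines the strands and works out the case $k=n=2$. Section~\ref{sec:paths} turns crossings into chains of cells and chains into lattice paths. Section~\ref{sec:long} produces the edge of length $kn$, and Section~\ref{sec:labels} the invariant of strands. Section~\ref{sec:strands} determines all strands, after which the counts (Section~\ref{sec:count}) and part (e) (Section~\ref{sec:single}) follow.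

\section{Cells and strands}\label{sec:cells}

Throughout, $K=kn$ and $H=\mathbb Z+\frac12$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] Edges $[i_0,j_0],\dots,[i_r,j_r]$ with $i_0\le\dots\le i_r$ cross pairwise if and only if $i_0<\dots<i_r<j_0<\dots<j_r$.
\item[(b)] Every edge of a $(k+1)$-crossing has length at least $k+1$. Hence every $k$-triangulation of $\mathcal C_n$ contains all $kn$ edges of length at most $k$.
\item[(c)] Every edge of a free set of edges on $\mathcal C_n$ has length at most $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two crossing edges have different left endpoints, and the one with the smaller left endpoint has the smaller right endpoint; the crossing of the first edge with the last gives $i_r<j_0$. Conversely, the displayed order gives $i_q<i_{q'}<j_q<j_{q'}$ for $q<q'$.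

(b) In the order $i_0<\dots<i_k<j_0<\dots<j_k$ the numbers $i_q$ and $j_q$ are $k+1$ places apart. So edges of length at most $k$ can be added to any free set. There are $n$ orbits of each length $1,\dots,k$.

(c) If $j-i>K$, the shifts of $[i,j]$ by $0,n,\dots,kn$ have left endpoints at most $i+kn<j$, so they form a $(k+1)$-crossing by (a).
\end{proof}

If $T$ has $R$ relevant edges, then $|T|=kn+R$, so the two edge counts of Theorem~\ref{thm:main} both amount to $R=k(n-1)$. For $n=1$ we have $K=k$; by Lemma~\ref{lem:basic}, $T$ consists of the $k$ edges of length at most $k$ and $R=0$, and there is no $k$-star because $[s_0,s_{k+1}]$ has length greater than $k$. This proves Theorem~\ref{thm:main} for $n=1$. \emph{From here to the end of the proof of Theorem~\ref{thm:main} we assume $n\ge2$}, so that $K>k$.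

\subsection*{Cells, sides and the strip}
We identify the edge $[i,j]$ with the \emph{cell} $(i,j)\in\mathbb Z^2$, drawn as the unit square centered at $(i,j)$; it lies in column $i$ and row $j$, and its corners lie in $H^2$. The shift is the translation by $(n,n)$. A point $p=(\xi,\eta)$ of the plane has \emph{time} $t(p)=\xi+\eta$ and \emph{level} $h(p)=\eta-\xi$, and is determined by these two numbers. The time and level of a cell are those of its center, so the level of an edge is its length; the time and level of a side of a cell are those of its midpoint. For a cell of time $t$ and level $h$,
\begin{equation}\label{eq:sides}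
\begin{array}{c|cccc}
\text{side}&\text{left}&\text{bottom}&\text{top}&\text{right}\\\hline
\text{time}&t-\frac12&t-\frac12&t+\frac12&t+\frac12\\[2pt]
\text{level}&h+\frac12&h-\frac12&h+\frac12&h-\frac12
\end{array}
\end{equation}
The relevant edges that a free set may contain form the \emph{strip}
\[S=\{(i,j): k+1\le j-i\le K\},\]
whose top cells we denote by $L_u=(u,u+K)$. A \emph{strip side} is a side of a cell of $S$; by \eqref{eq:sides} these are the sides of level in $[k+\frac12,K+\frac12]$. The sides of level $K+\frac12$ are the \emph{inlets} $I_u$ (left side of $L_u$) and the \emph{outlets} $O_v$ (top side of $L_v$). We say that a side \emph{enters} the cell of which it is the left or bottom side and \emph{leaves} the cell of which it is the right or top side. By \eqref{eq:sides}, a vertical strip side enters a cell of level in $[k,K]$ and, unless it is an inlet, leaves a cell of $S$; a horizontal strip side leaves a cell of level in $[k,K]$ and, unless it is an outlet, enters a cell of $S$. Of a cell of level $k$, exactly the left and top sides are strip sides.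

A \emph{filling} is a set $A\subset\mathbb Z^2$ that contains all cells of level at most $k$ and no cell of level greater than $K$. It need not be invariant under the shift. A set $F$ of edges on $\overline{\mathcal C}_n$ of length at most $K$ gives the filling $A_F=F\cup\{(i,j):j-i\le k\}$, and for a set $E$ of edges on $\mathcal C_n$ we put $A_E=A_{\overline E}$. For a $k$-triangulation $T$, Lemma~\ref{lem:basic} shows that the cells of positive level in $A_T$ are the edges of $\overline T$, that $S\cap A_T$ is the set of relevant edges of $\overline T$, and that $S\setminus A_T$ is the set of missing edges of length at most $K$.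

\subsection*{Strands}
Let $A$ be a filling. Each strip side other than an outlet is continued through the cell that it enters:
\begin{itemize}
\item in a cell of $S\cap A$: left $\to$ top and bottom $\to$ right (two \emph{turns});
\item in a cell of level $k$: left $\to$ top (one turn);
\item in a cell of $S\setminus A$: left $\to$ right and bottom $\to$ top (a \emph{crossing cell}).
\end{itemize}
Every strip side other than an outlet has exactly one successor, which is a strip side, and every strip side other than an inlet has exactly one predecessor, in the cell that it leaves. By \eqref{eq:sides} each step increases the time by $1$. So the strip sides are partitioned into linearly ordered \emph{strands}. A strand has a \emph{start} $u\in\mathbb Z\cup\{-\infty\}$, where $u$ finite means that it begins at $I_u$ and $u=-\infty$ that it goes back forever, and an \emph{end} $v\in\mathbb Z\cup\{\infty\}$, defined in the same way by the outlet $O_v$. The following properties are read off from \eqref{eq:sides}.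
\begin{itemize}
\item[(S1)] A strand has exactly one side at each time in $H$ between its first and last time. Hence it visits a cell at most once, the left and bottom sides of a cell of $S$ lie on different strands, and two strands present at the same time have different levels.
\item[(S2)] A turn keeps the level. At a crossing cell of level $h$, the strand entering from the left drops from $h+\frac12$ to $h-\frac12$, and the strand entering from below rises from $h-\frac12$ to $h+\frac12$.
\item[(S3)] Levels are bounded, so along an infinite strand both coordinates are unbounded.
\end{itemize}

\begin{figure}[ht]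
\centering
\begin{tikzpicture}[scale=0.72]
\foreach \i in {-2,...,4} {\fill[gray!20] (\i-0.5,\i+1.5) rectangle (\i+0.5,\i+2.5);}
\foreach \i in {-2,0,2,4} {\fill[gray!20] (\i-0.5,\i+2.5) rectangle (\i+0.5,\i+4.5);}
\foreach \i in {-2,...,4} {
  \foreach \h in {2,3,4} {\draw[gray!70] (\i-0.5,\i+\h-0.5) rectangle (\i+0.5,\i+\h+0.5);}
  \draw (\i-0.5,\i+2) arc (-90:0:0.5);
  \node at (\i,-1) {\scriptsize $\i$};}
\foreach \i in {-2,0,2,4} {\foreach \h in {3,4} {
  \draw (\i-0.5,\i+\h) arc (-90:0:0.5); \draw (\i,\i+\h-0.5) arc (180:90:0.5);}}
\foreach \i in {-1,1,3} {\foreach \h in {3,4} {
  \draw (\i-0.5,\i+\h) -- (\i+0.5,\i+\h); \draw (\i,\i+\h-0.5) -- (\i,\i+\h+0.5);}}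
\foreach \j in {0,...,8} {\node at (-3.2,\j) {\scriptsize $\j$};}
\draw[line width=1.6pt] (-1.5,3) -- (-0.5,3) arc (-90:0:0.5) arc (180:90:0.5)
  -- (1.5,4) arc (-90:0:0.5) arc (180:90:0.5) arc (-90:0:0.5) -- (3,7.5);
\node at (-1.95,3.05) {\small $I_{-1}$}; \node at (3,7.85) {\small $O_3$};
\end{tikzpicture}
\caption{The edges $[i,j]$ of lengths $2,3,4$ drawn as cells (column $i$, row $j$) for the $2$-triangulation of $\mathcal C_2$ whose relevant edges are the orbits of $[0,3]$ and $[0,4]$. Shaded cells are edges of the lift; strands turn in shaded cells and go straight in white ones. The thick strand turns at $[0,3],[0,4],[2,4],[2,5],[3,5]$, the edges of the $2$-star on $0,2,3,4,5$.}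
\label{fig:example}
\end{figure}

\begin{example}\label{ex:22}
Let $k=n=2$, so $K=4$ and $S$ consists of the levels $3$ and $4$. Let $T$ consist of the four edges of length at most $2$ and the orbits of $[0,3]$ and $[0,4]$. It is free: the relevant edges of $\overline T$ have even left endpoints, so in a $3$-crossing $i_2\ge i_0+4\ge j_0$, against Lemma~\ref{lem:basic}(a). It is maximal, because $[0,3],[1,4],[2,5]$ and $[0,3],[1,5],[2,6]$ are $3$-crossings. In $S$ the even columns belong to $A_T$ and the odd columns consist of crossing cells (Figure~\ref{fig:example}).

For even $u$ the strand from $I_u$ turns at $L_u$ and ends at once at $O_u$. The strand from $I_{-1}$ crosses $(-1,3)$, turns at $(0,3)$ and $(0,4)$, crosses $(1,4)$, turns at $(2,4)$, $(2,5)$, $(3,5)$, crosses $(3,6)$, $(3,7)$ and ends at $O_3$. Thus for odd $u$ the strand from $I_u$ ends at $O_{u+K}$. Three things are visible.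
\begin{itemize}
\item The five turns are the edges \eqref{eq:star} of the $2$-star on $0,2,3,4,5$, whose middle vertex $3$ is both the first row and the last column of the strand.
\item At its four crossing cells, in order, the strand from $I_{-1}$ meets the strands from $I_{-5},I_{-3},I_1,I_3$: each strand with odd start within distance $K$, exactly once. So the crossing cells correspond to the pairs of odd numbers $u<u'\le u+4$. There are two such pairs modulo the shift and four cells of $S$, so $R=4-2=2=k(n-1)$.
\item Modulo the shift there are $2R+n=6$ turns, one on the short strand and $2k+1=5$ on the long one.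
\end{itemize}
\end{example}

The general proof shows that all of this holds for every $k$-triangulation. The difficulty is that strands are defined by a local rule, while freeness and maximality are global conditions. The link is a number attached to each strip side, defined through longest chains of cells, which turns out to be constant along strands.

\section{Chains and lattice paths}\label{sec:paths}

Write $(i,j)\ll(i',j')$ if $i<i'$ and $j<j'$, and call a set of cells totally ordered by $\ll$ a \emph{chain}. By Lemma~\ref{lem:basic}(a), a $(k+1)$-crossing is a chain that satisfies the extra condition $i_k<j_0$. This condition is automatic inside a box whose columns are smaller than its rows, and since lengths are at most $K$, boxes of side $K$ suffice to see every crossing. For $x\le y$ in $H$ let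
\[B(x,y)=\{(i,j): x<i<y,\ x+K<j<y+K\},\]
the square box whose lower left and upper right corners are $P_x$ and $P_y$, where $P_x=(x,x+K)$ is a point of level $K$. For a filling $A$ let $W_A(x,y)$, or $W(x,y)$, be the largest size of a chain in $A\cap B(x,y)$. It is nondecreasing in $y$, and $W(x,x)=0$. Call $A$ \emph{admissible} if $W_A(x,x+K)\le k$ for all $x\in H$.

\begin{lemma}\label{lem:admissible}
A set $F$ of edges on $\overline{\mathcal C}_n$ of length at most $K$ is free if and only if $A_F$ is admissible.
\end{lemma}

\begin{proof}
Cells of $B(x,x+K)$ satisfy $i<x+K<j$. So a chain of size $k+1$ in $A_F\cap B(x,x+K)$ satisfies $i_0<\dots<i_k<j_0<\dots<j_k$; it is a $(k+1)$-crossing, its cells have level at least $k+1$ by Lemma~\ref{lem:basic}(b), and therefore they lie in $F$. Conversely, take a $(k+1)$-crossing in $F$, let $b=i_k$ and $x=b-K+\frac12$. Each of its edges satisfies $i\le b<j$ and $j-i\le K$, so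
\[x<b+1-K\le j-K\le i\le b<x+K,\qquad x+K<b+1\le j\le i+K\le b+K<x+2K.\]
Hence the crossing is a chain in $A_F\cap B(x,x+K)$.
\end{proof}

To compare longest chains in different boxes we encode chains as paths, which can be cut and reglued where they meet. Fix a filling $A$. Consider the directed graph with vertex set $H^2$ whose edges, called \emph{steps}, are the unit steps to the right and upward, of weight $0$, and, for each cell of $A$, the diagonal step from its lower left to its upper right corner, of weight $1$. Drawn in the plane, two different steps meet only in common end vertices, because each cell carries at most one diagonal. For $x\in H$ and $p\ge P_x$ (componentwise) in $H^2$, let $V_x(p)$ be the largest weight of a path from $P_x$ to $p$. The diagonals of a path form a chain in the rectangle with corners $P_x$ and $p$; conversely, if $z\ll z'$, then the upper right corner of $z$ is componentwise at most the lower left corner of $z'$, so every chain of cells of $A$ in the rectangle is used by a path. Thus $V_x(p)$ is the largest size of a chain of cells of $A$ in this rectangle, and $W(x,y)=V_x(P_y)$. We record three properties.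
\begin{itemize}
\item[(V1)] $V_x=0$ on the horizontal and vertical rays from $P_x$.
\item[(V2)] Let a cell $z$ have corners $\mathrm{sw},\mathrm{se},\mathrm{nw},\mathrm{ne}$ with $\mathrm{sw}\ge P_x$. Considering the last step of a path, $V_x(\mathrm{ne})$ is the maximum of $V_x(\mathrm{se})$, $V_x(\mathrm{nw})$ and, if $z\in A$, $V_x(\mathrm{sw})+1$.
\item[(V3)] A unit step to the right or upward increases $V_x$ by $0$ or $1$, since a chain has at most one cell in the added column or row.
\end{itemize}

Time increases strictly along a path $\gamma$, so its level is a continuous function $h_\gamma(t)$ of time. Call a path \emph{low} if its level never exceeds $K$. If $h(p)\le K$, some path of weight $V_x(p)$ from $P_x$ to $p$ is low: along a diagonal the level equals that of the cell, which is at most $K$ because $A$ is a filling, and before, between and after the diagonals we go first right and then up, so that the level first falls and then rises to its value at the next corner or at $p$. The point of low paths is that a path from $P_x$ passes weakly below every later point $P_{x'}$.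

\begin{lemma}[Swap]\label{lem:swap}
Let $x<x'$ in $H$, let $q\ge P_x$ and $q'\ge P_{x'}$ have level at most $K$, and let $\gamma:P_x\to q$ and $\gamma':P_{x'}\to q'$ be low paths of maximal weight. Suppose that $h_\gamma(t_1)\ge h_{\gamma'}(t_1)$ for some $t_1$ with $t(P_{x'})\le t_1\le\min(t(q),t(q'))$. Then
\[V_x(q)+V_{x'}(q')\le V_x(q')+V_{x'}(q).\]
\end{lemma}

\begin{proof}
Both paths are defined on $[t_0,t_1]$ with $t_0=t(P_{x'})$, and $h_\gamma(t_0)\le K=h_{\gamma'}(t_0)$. By the intermediate value theorem the levels agree at some time, so the paths pass through a common point. If it is not a vertex, it is interior to a step of each path; these steps coincide, and their initial vertex is common. Exchanging the tails at a common vertex gives paths $P_x\to q'$ and $P_{x'}\to q$ with the same total weight.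
\end{proof}

\begin{lemma}\label{lem:super}
If $x<x'\le y<y'$ in $H$, then $W(x,y)+W(x',y')\le W(x,y')+W(x',y)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:swap} with $q=P_y$, $q'=P_{y'}$ and $t_1=t(P_y)$, where $h_\gamma(t_1)=K\ge h_{\gamma'}(t_1)$ because $\gamma'$ is low.
\end{proof}

\section{The edge of length $kn$}\label{sec:long}

In Example~\ref{ex:k1} the longest edge was found at a vertex not covered by any edge. For general $k$ we need a criterion for adding the orbit of $L_a$. The box $B(a+\frac12,a+rn-\frac12)$ contains $r-1$ shifts of $L_a$, and they form a chain. The criterion is that the existing cells do no better than these shifts.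

\begin{lemma}\label{lem:addlong}
Let $E$ be a free set of edges on $\mathcal C_n$, $A=A_E$ and $a\in\mathbb Z$. If $W_A(a+\frac12,a+rn-\frac12)\le r-1$ for $r=1,\dots,k$, then $E$ together with the orbit of $L_a$ is free.
\end{lemma}

\begin{proof}
Otherwise, by Lemma~\ref{lem:admissible}, some box $B(x,x+K)$ contains a chain of size $k+1$ consisting of cells of $A$ and cells $L_c$ with $c\equiv a$. Let $c_1<\dots<c_k$ be the integers congruent to $a$ in $(x,x+K)$, and let $c_0=c_1-n<x$ and $c_{k+1}=c_k+n>x+K$. Let $L_{c_{p_1}},\dots,L_{c_{p_m}}$ with $p_1<\dots<p_m$ be the shifts of $L_a$ in the chain, and put $p_0=0$, $p_{m+1}=k+1$. These shifts cut the other $k+1-m$ cells, which lie in $A$, into $m+1$ consecutive groups $G_0,\dots,G_m$, some possibly empty. The cells of $G_q$ lie strictly between $L_{c_{p_q}}$ and $L_{c_{p_{q+1}}}$ in the order $\ll$; for the outer bounds $L_{c_0}$ and $L_{c_{k+1}}$ this holds because these cells lie below left and above right of the whole box. Since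
\[\sum_{q=0}^m(p_{q+1}-p_q-1)=k-m<k+1-m,\]
some group $G_q$ has at least $r:=p_{q+1}-p_q$ cells. With $c=c_{p_q}$ this means $W_A(c+\frac12,c+rn-\frac12)\ge r$. If $r=k+1$, then $m=0$ and the whole chain lies in $A$, which is impossible because $A$ is admissible. So $r\le k$, and since $A$ is invariant under the shift, the hypothesis is violated.
\end{proof}

If $T$ had no edge of length $K$, the criterion would fail for \emph{every} $a$. Lemma~\ref{lem:super} first upgrades each failure to one with $r=k$, and then shrinks the boxes to nothing without losing the chains.

\begin{proposition}\label{prop:long}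
Every $k$-triangulation $T$ of $\mathcal C_n$ contains exactly one edge of length $K$.
\end{proposition}

\begin{proof}
\emph{Existence.} Suppose that there is none, and let $W=W_{A_T}$. Fix $a\in\mathbb Z$ and put $g(0)=0$ and $g(r)=W(a+\frac12,a+rn-\frac12)$ for $r\ge1$. By maximality the orbit of $L_a$ cannot be added to $T$, so Lemma~\ref{lem:addlong} gives $r_0\in\{1,\dots,k\}$ with $g(r_0)\ge r_0$.

The function $g$ is convex. For $r\ge2$ take $x=a+\frac12$, $y=a+rn-\frac12$, $x'=x+n\le y$, $y'=y+n$ in Lemma~\ref{lem:super}; by periodicity $W(x',y')=g(r)$ and $W(x',y)=g(r-1)$, so $2g(r)\le g(r+1)+g(r-1)$. For $r=1$, a chain in $B(a+\frac12,a+n-\frac12)$ followed by its shift is a chain in $B(a+\frac12,a+2n-\frac12)$, so $2g(1)\le g(2)+g(0)$. The increments $g(r)-g(r-1)$ are therefore nondecreasing, hence so are their averages $g(r)/r$, and $g(k)/k\ge g(r_0)/r_0\ge1$. As $a$ was arbitrary,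
\begin{equation}\label{eq:descent}
W(x,x+\delta)\ge k\quad\text{for all }x\in H
\end{equation}
holds with $\delta=K-1$. Suppose that \eqref{eq:descent} holds for some $\delta$ with $1\le \delta\le K-1$. Lemma~\ref{lem:super} for $x<x+1\le x+\delta<x+\delta+1$ and admissibility give
\[2k\le W(x,x+\delta+1)+W(x+1,x+\delta)\le W(x,x+K)+W(x+1,x+\delta)\le k+W(x+1,x+\delta),\]
so \eqref{eq:descent} holds for $\delta-1$. Descending to $\delta=0$ gives $0=W(x,x)\ge k$, which is absurd.

\emph{Uniqueness.} If $L_a,L_{a'}\in\overline T$ with $a<a'<a+n$, the $2k\ge k+1$ edges $L_{a+qn},L_{a'+qn}$ with $0\le q<k$ have distinct left endpoints and equal lengths, and the largest left endpoint $a'+(k-1)n$ is less than the smallest right endpoint $a+kn$. They cross pairwise by Lemma~\ref{lem:basic}(a).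
\end{proof}

\section{Labels}\label{sec:labels}

Let $A$ be a filling. Take a strip side with lower or left endpoint $p$ and upper or right endpoint $p^+$. For $x\in H$ with $P_x\le p$ put
\[D_x=V_x(p^+)-V_x(p)\in\{0,1\}.\]
So $D_x$ tells whether the row or column spanned by the side lengthens the longest chain seen from $P_x$. We show that $D_x$ is monotone in $x$, so that the whole function is described by the place where it jumps, and that these thresholds obey a local rule at each cell.

The \emph{domain} of the side is the set of $x$ with $P_x\le p=(\xi,\eta)$, that is, $x\le\min(\xi,\eta-K)$. The endpoints of a side of level $h$ have levels $h\pm\frac12$, so $h(p)\le K$ unless the side is an outlet, and then the minimum is $\eta-K$. The domain is thus $x<j-K$ for a vertical side in row $j$, $x\le\eta-K$ for a horizontal side at ordinate $\eta$ that is not an outlet, and $x<v$ for $O_v$. We write $\mathbf 1[\,\cdot\,]$ for the indicator of a condition; for $x\in H$ and $\lambda\in\mathbb Z\cup\{-\infty\}$ we have $\mathbf 1[x<\lambda]=1-\mathbf 1[x>\lambda]$.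

\begin{lemma}\label{lem:labels}
Let $A$ be a filling. Every strip side has a unique \emph{label} $\lambda\in\mathbb Z\cup\{-\infty\}$ such that, on its domain:
\begin{itemize}
\item for a vertical side in row $j$, $\lambda\le j-K$ and $D_x=\mathbf 1[x>\lambda]$; the inlet $I_u$ has label $u$;
\item for a horizontal side at ordinate $\eta$ that is not an outlet, $\lambda<\eta-K$ and $D_x=\mathbf 1[x<\lambda]$;
\item for the outlet $O_v$, $\lambda\le v$ and $D_x=\mathbf 1[x<\lambda]$.
\end{itemize}
Let $\ell,b,\tau,\rho$ be the labels of the left, bottom, top and right sides of a cell $z\in S$. If $z\in A$, then $\tau=\ell$ and $\rho=b$. If $z\notin A$, then $\tau=\min(\ell,b)$ and $\rho=\max(\ell,b)$. The left and top sides of a cell of level $k$ have equal labels.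
\end{lemma}

\begin{proof}
\emph{Uniqueness.} If $\lambda<\lambda'$ are allowed, then $x=\lambda'-\frac12$ lies in the domain and separates them.

\emph{Inlets.} The cells of row $u+K$ in columns less than $u$ have level greater than $K$ and are not in $A$. So $D_x=0$ for all $x<u$, which is the function with label $u=j-K$.

\emph{Other vertical sides.} Here $p$ and $p^+=p+(0,1)$ have level at most $K$. Let $x<x'$ lie in the domain, and apply Lemma~\ref{lem:swap} with $q=p^+$, $q'=p$, $t_1=t(p)=t(p^+)-1$. At this time $h_{\gamma'}=h(p)$, while $h_\gamma$ equals $h(p)$, $h(p)+1$ or $h(p)+2$ according as the last step of $\gamma$ is upward, diagonal or to the right. We obtain $V_x(p^+)+V_{x'}(p)\le V_x(p)+V_{x'}(p^+)$, that is, $D_x\le D_{x'}$. A nondecreasing $0$--$1$ function on $\{x<j-K\}$ is identically $0$ (label $j-K$), identically $1$ (label $-\infty$), or jumps at an integer less than $j-K$.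

\emph{Horizontal sides other than outlets.} Again $p$ and $p^+=p+(1,0)$ have level at most $K$. For $x<x'$ in the domain apply Lemma~\ref{lem:swap} with $q=p$, $q'=p^+$, $t_1=t(p)$. Now $h_\gamma=h(p)$, while $h_{\gamma'}$ equals $h(p)$, $h(p)-1$ or $h(p)-2$ according as the last step of $\gamma'$ is to the right, diagonal or upward. We obtain $D_{x'}\le D_x$. Moreover $D_{\eta-K}=0$ by (V1), since both endpoints lie on the horizontal ray from $P_{\eta-K}$. So $D$ is identically $0$ (label $-\infty$) or jumps from $1$ to $0$ at an integer less than $\eta-K$.

\emph{Local rule and outlets.} Let $z=(i,j)$ have level in $[k,K]$ and let $x<j-K$, which is the domain of its left side and, if $z\in S$, also of its bottom and right sides. Normalize by subtracting $V_x(\mathrm{sw})$: then $\mathrm{nw}$ has value $\mathbf 1[x>\ell]$ and, if $z\in S$, $\mathrm{se}$ has value $\mathbf 1[x<b]$. If $z\in A$, which includes level $k$, then $\mathrm{ne}$ has value $1$ by (V2) and (V3), so the increment along the top side is $\mathbf 1[x<\ell]$ and, for $z\in S$, the increment along the right side is $\mathbf 1[x>b]$. If $z\notin A$, then $\mathrm{ne}$ has value $\max(\mathbf 1[x>\ell],\mathbf 1[x<b])$. The top increment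 is $1$ exactly when $x<b$ and $x<\ell$, and the right increment is $1$ exactly when $x>\ell$ and $x>b$; these are $\mathbf 1[x<\min(\ell,b)]$ and $\mathbf 1[x>\max(\ell,b)]$. Since $\ell\le j-K$ and $b<j-K$, the values found for the right side are allowed labels in row $j$, which settles $\rho$. The value found for the top side is at most $\ell\le j-K$. If the top side is not an outlet, this value is allowed at ordinate $j+\frac12$, and the domain contains one further point $x=j+\frac12-K$, where $D_x=0$ in agreement with the formula. If it is the outlet $O_v$, then $j-K=v$, the domain is $x<v$, and the formula provides the label, which is at most $v$.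
\end{proof}

\begin{example}
In Example~\ref{ex:22} take the left side of the cell $(1,4)$, from $p=(\frac12,\frac72)$ to $p^+=(\frac12,\frac92)$, with domain $x<0$. For $x=-\frac12$ the rectangle up to $p$ is empty and the rectangle up to $p^+$ is the cell $(0,4)\in A_T$, so $D_x=1$. For $x=-\frac32$ the cells of $A_T$ in the two rectangles are $(0,3)$ and $(0,3),(0,4)$, so $D_x=1-1=0$. The label is $-1$, the start of the strand through this side.
\end{example}

At turns the label travels with the strand. At a crossing cell it does so if $b<\ell$, for then $\rho=\ell$ and $\tau=b$. If instead $\ell\le b$, the rule gives $\tau=\ell$ and $\rho=b$, exactly as if the cell belonged to $A$. The next lemma shows that such a cell can indeed be added without changing anything; this is where maximality will enter.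

\begin{lemma}\label{lem:invisible}
Let $A$ be a filling and $Z=\{z\in S\setminus A:\ell(z)\le b(z)\}$. For every $Z'\subseteq Z$ the filling $A'=A\cup Z'$ has the same functions $V_x$ as $A$. Hence it has the same labels, and it is admissible if $A$ is.
\end{lemma}

\begin{proof}
Fix $x$, and let $V_x,V_x'$ belong to $A,A'$. Both vanish on the two rays from $P_x$. Any other point of the quadrant is the corner $\mathrm{ne}$ of a cell $z$ with $\mathrm{sw}\ge P_x$, and by induction on time $V_x=V'_x$ at the three other corners. If $z\notin Z'$, the recursions (V2) coincide. If $z\in Z'$, then either $x>\ell$ or $x<\ell\le b$, so $\max(\mathbf 1[x>\ell],\mathbf 1[x<b])=1$ and $V_x(\mathrm{ne})=V_x(\mathrm{sw})+1$. By (V2) and (V3) this is also the value of $V'_x(\mathrm{ne})$.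
\end{proof}

Call a filling $A$ \emph{reduced} if $b(z)<\ell(z)$ for all $z\in S\setminus A$. By Lemma~\ref{lem:invisible}, $A\cup Z$ is always reduced.

\begin{lemma}\label{lem:reduced}
If $T$ is a $k$-triangulation of $\mathcal C_n$, then $A_T$ is admissible and reduced.
\end{lemma}

\begin{proof}
Admissibility is Lemma~\ref{lem:admissible}. Since $A_T$ is invariant under the shift, $V_{x+n}(p+(n,n))=V_x(p)$, so shifting a side adds $n$ to its label. If $z\in S\setminus A_T$ had $\ell(z)\le b(z)$, so would all its shifts, and by Lemmas~\ref{lem:invisible} and~\ref{lem:admissible} the orbit of $z$ could be added to $T$, against maximality.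
\end{proof}

\section{The strands of a reduced filling}\label{sec:strands}

In this section $A$ is an admissible reduced filling with $L_c\in A$ for all $c\equiv a$. Periodicity is not assumed; this generality is needed in Section~\ref{sec:single}. Since $A$ is reduced, Lemma~\ref{lem:labels} shows that \emph{labels are constant along strands}. A strand from $I_u$ therefore has label $u$. A strand with infinite past has label $-\infty$, because by (S3) it contains sides in arbitrarily low rows and labels are bounded by $j-K$ or $\eta-K$. So the label of a strand is its start $u$, and the bound for outlets gives $u\le v$.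

For $c\equiv a$ the strand from $I_c$ turns at $L_c\in A$ and ends at $O_c$ after one step. These strands are called \emph{special}, all others \emph{ordinary}.

\begin{proposition}\label{prop:strands}
Let $A$ be an admissible reduced filling with $L_c\in A$ for all $c\equiv a$.
\begin{itemize}
\item[(i)] For $x\le y$ in $H$, $W_A(x,y)$ is the number of strands with $x<u$ and $v<y$.
\item[(ii)] Every ordinary strand runs from an inlet $I_u$ with $u\not\equiv a$ to the outlet $O_{u+K}$, and there is exactly one for each such $u$; call it \emph{strand $u$}.
\item[(iii)] Let $\mathcal P$ be the set of pairs $(u,u')$ with $u,u'\not\equiv a$ and $u<u'\le u+K$. The map $z\mapsto(b(z),\ell(z))$ is a bijection from $S\setminus A$ to $\mathcal P$; the cell of $(u,u')$ is the unique cell where strands $u$ and $u'$ cross.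
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $v$ be an integer with $x<v<y$. Go from $P_{v-1/2}$ up along $I_v$ and then right along $O_v$ to $P_{v+1/2}$. By Lemma~\ref{lem:labels}, $V_x$ increases by $\mathbf 1[x>v]=0$ and then by $\mathbf 1[x<u]$, where $u$ is the start of the strand ending at $O_v$. Summing from $V_x(P_x)=0$, we find that $W(x,y)$ counts the strands with $x<v<y$ and $x<u$. The condition $x<v$ follows from $x<u\le v$.

(ii) \emph{Ordinary strands are long.} By (i) and admissibility, at most $k$ strands satisfy $x<u$ and $v<x+K$. The special strands with $c\in(x,x+K)$ are $k$ such strands, so no ordinary strand satisfies both inequalities. An ordinary strand with finite start $u$ has $u\not\equiv a$, and $x=u-\frac12$ gives $v\ge u+K$, possibly $v=\infty$.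

\emph{The strip has no room for longer strands.} Fix $x\in H$. The horizontal strip sides at ordinate $x+K$ that are not outlets are the bottom sides of the cells of $S$ in row $x+K+\frac12$; there are $K-k$ of them. Along a strand, a vertical side in row $j$ is followed by a vertical side in row $j$ or a horizontal side at ordinate $j+\frac12$, and by (S3) the second case occurs eventually; a horizontal side at ordinate $\eta$ is followed by a horizontal side at ordinate $\eta+1$ or a vertical side in row $\eta+\frac12$. So the ordinates of successive horizontal sides increase by exactly $1$. As $I_u$ lies in row $u+K$ and $O_v$ at ordinate $v+K+\frac12$, a strand contains exactly one horizontal side at each ordinate $\eta\in H$ with $u+K+\frac12\le\eta\le v+K+\frac12$ and none at other ordinates, the last one being the outlet if $v<\infty$. It thus contains one of our $K-k$ sides if and only if $u<x<v$, and then exactly one. Hence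
\begin{equation}\label{eq:flux}
\#\{\text{strands with }u<x<v\}=K-k.
\end{equation}
The interval $(x-K,x)$ contains $K-k$ integers $u\not\equiv a$, and the strands from these $I_u$ satisfy $v\ge u+K>x$. By \eqref{eq:flux} they are \emph{all} the strands with $u<x<v$. A strand with $u=-\infty$ would be counted for any $x<v$, so there is none. For $u\not\equiv a$ take $x=u+K+\frac12$; then $u\notin(x-K,x)$, so the strand from $I_u$ is not counted although $u<x$. Hence $v<x$, and $v=u+K$.

(iii) At a cell $z\in S\setminus A$ two different strands cross. They are ordinary, because a special strand visits only a cell of $A$, and their starts are $b(z)<\ell(z)$. By (S2) the strand with the larger start is the upper one, in terms of level, before the crossing and the lower one after it.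

The order of two strands changes only at a cell where they cross each other. Indeed, suppose that in the step from time $t$ to $t+1$ their levels go from $h_1>h_2$ to $h_1'<h_2'$. Then $(h_1-h_1')+(h_2'-h_2)=(h_1-h_2)+(h_2'-h_1')\ge2$, while each level changes by at most $1$. So $h_1'=h_1-1$, $h_2'=h_2+1$ and $h_1-h_2=1$. By (S2) the first strand passes from left to right through a crossing cell of level $h_1-\frac12$, and the second from bottom to top through a crossing cell of level $h_2+\frac12=h_1-\frac12$. Both cells have time $t+\frac12$, so they coincide. Consequently two strands cross at most once: after a crossing the larger start stays below, and a second crossing would need it above.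

By \eqref{eq:sides} and (ii), strand $u$ is present from time $2u+K-\frac12$ to time $2u+3K+\frac12$. Let $u<u'$. If $u'>u+K$, strand $u'$ begins after strand $u$ has ended, and they do not cross. If $u'\le u+K$, both are present from time $2u'+K-\frac12$ to the later time $2u+3K+\frac12$. At the first of these times strand $u'$ is at an inlet, at the top level $K+\frac12$, so it is above strand $u$; at the second, strand $u$ is at an outlet, so it is above strand $u'$. The order changes, so they cross, exactly once.
\end{proof}

\begin{remark}
Reducedness makes the labels constant along strands and orients the crossings; admissibility and the cells $L_c$ are used together, once, to get $v\ge u+K$. The cells $L_c$ cannot be dispensed with. Let $k=1$, $n=2$, and let $A$ consist of the cells of level at most $1$; it is admissible by Lemmas~\ref{lem:admissible} and~\ref{lem:basic}(b). It is reduced, since $S$ consists of the cells $L_v$, for which $b<v=\ell$ by the bounds in Lemma~\ref{lem:labels}. But the strand from $I_u$ crosses $L_u$, turns at $(u+1,u+2)$, crosses $L_{u+1}$ and ends at $O_{u+1}$, not at $O_{u+K}$. So reducedness is weaker than maximality, and Proposition~\ref{prop:long} supplies what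 is missing.
\end{remark}

\section{Counting edges and stars}\label{sec:count}

Let $T$ be a $k$-triangulation and let $L_a$ be a lift of its edge of length $K$. By Proposition~\ref{prop:long} and Lemma~\ref{lem:reduced}, Proposition~\ref{prop:strands} applies to $A_T$. The shift acts freely on cells, turns, strands and the pairs in $\mathcal P$, compatibly with all constructions above.

\subsection*{Edges}
Modulo the shift, $S$ has $n(K-k)$ cells. The set $\mathcal P$ has $(n-1)(K-k)$ elements modulo the shift: there are $n-1$ classes for $u$, and among the $K$ integers in $(u,u+K]$ exactly $k$ are congruent to $a$. By Proposition~\ref{prop:strands}(iii),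
\begin{equation}\label{eq:R}
R=n(K-k)-(n-1)(K-k)=K-k=k(n-1),\qquad |T|=kn+R=k(2n-1).
\end{equation}

\subsection*{From strands to stars}
The shape of a staircase that starts in row $s$ and ends in column $s$ is exactly the pattern \eqref{eq:star}. What is not immediate is that the staircase has the right number of turns; this comes from an upper bound for each strand and a count of all turns.

\begin{lemma}\label{lem:strandstar}
For $u\not\equiv a$, the cells at which strand $u$ turns are the edges of a $k$-star of $\overline T$ with middle vertex $u+K$.
\end{lemma}

\begin{proof}
Put $s=u+K$. The strand begins at a vertical side in row $s$ and ends at a horizontal side in column $s$, and each turn switches between vertical and horizontal sides. So the turns alternate between left $\to$ top and bottom $\to$ right, beginning and ending with the former, and they occur at cells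
\[(i_0,j_0),(i_0,j_1),(i_1,j_1),\dots,(i_{\kappa-1},j_\kappa),(i_\kappa,j_\kappa)\]
with $i_0<\dots<i_\kappa=s=j_0<\dots<j_\kappa$, for some $\kappa=\kappa(u)\ge0$. These cells lie in $A_T$ and have level in $[k,K]$, so they are edges of $\overline T$; in particular $\kappa\ge1$, since $(s,s)$ has level $0$. Put $s_q=i_q$ and $s_{\kappa+q}=j_q$ for $0\le q\le\kappa$. Then $(i_q,j_q)=[s_q,s_{q+\kappa}]$ and $(i_q,j_{q+1})=[s_q,s_{q+\kappa+1}]$, so by \eqref{eq:star} the turn cells form the $\kappa$-star on $s_0<\dots<s_{2\kappa}$, with middle vertex $s$. The $\kappa$ edges $[i_q,j_q]$ with $0\le q<\kappa$ cross pairwise, because $i_{\kappa-1}<s=j_0$. As $\overline T$ is free, $\kappa\le k$.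

Modulo the shift there are two turns at each of the $R$ relevant edges and one at each of the $n$ edges of length $k$. One of these $2R+n$ turns belongs to the class of special strands. Summing over representatives $u$ of the $n-1$ classes of ordinary strands and using \eqref{eq:R},
\[\sum_u\bigl(2\kappa(u)+1\bigr)=2R+n-1=(2k+1)(n-1).\]
Each of the $n-1$ terms is at most $2k+1$, so $\kappa(u)=k$ for all $u$.
\end{proof}

\subsection*{From stars to strands}
Conversely, a strand that enters in the row of the middle vertex of a star follows the star, provided that it meets no edge of $\overline T$ between consecutive edges of the star. Freeness guarantees this.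

\begin{lemma}\label{lem:gaps}
Let $s_0<\dots<s_{2k}$ be the vertices of a $k$-star of $\overline T$. Then $\overline T$ contains no edge of the following forms:
\begin{itemize}
\item[(1)] $[y,s_k]$ with $y<s_0$, or $[s_k,y]$ with $y>s_{2k}$;
\item[(2)] $[s_q,y]$ with $s_{q+k}<y<s_{q+k+1}$, for $0\le q<k$;
\item[(3)] $[y,s_{q+k+1}]$ with $s_q<y<s_{q+1}$, for $0\le q<k$.
\end{itemize}
\end{lemma}

\begin{proof}
Read indices modulo $2k+1$ and order $\mathbb Z$ cyclically, so that the gap between $s_{2k}$ and $s_0$ consists of all $y>s_{2k}$ and all $y<s_0$. In each case the edge $e$ joins some $s_m$ to a point $y$ in the gap between $s_{m+k}$ and $s_{m+k+1}$: in (1) $m=k$, in (2) $m=q$, and in (3) $m=q+k+1$, where $m+k\equiv q\pmod{2k+1}$. In the cyclic sequence of $2k+2$ points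
\[s_m,\ s_{m+1},\dots,s_{m+k},\ y,\ s_{m+k+1},\dots,s_{m+2k}\]
the edge $e$ and the $k$ star edges joining $s_{m+r}$ to $s_{m+r+k}$, $1\le r\le k$, each join two points that are $k+1$ places apart, that is, opposite points. Two edges cross exactly when their endpoints alternate, which depends only on the cyclic order, so these $k+1$ edges cross pairwise. Hence $e\notin\overline T$.
\end{proof}

\begin{lemma}\label{lem:starstrand}
Every $k$-star of $\overline T$ is the set of turn cells of an ordinary strand.
\end{lemma}

\begin{proof}
Let the star have vertices $s_0<\dots<s_{2k}$. Its edges lie in $\overline T$, so for $0\le q<k$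
\begin{equation}\label{eq:lengths}
k\le s_{q+k}-s_q<s_{q+k+1}-s_q\le K,\qquad k\le s_{q+k+1}-s_{q+1}<s_{q+k+1}-s_q\le K .
\end{equation}
We follow the strand from the inlet $I_{s_k-K}$ in row $s_k$. A cell whose level lies in $(k,K]$ and which is excluded by Lemma~\ref{lem:gaps} is a crossing cell and is passed straight.

The cells $(y,s_k)$ with $s_k-K\le y<s_0$ have level at most $K$ and greater than $s_k-s_0\ge k$, and are of form (1). The strand passes them and enters $(s_0,s_k)$ from the left; this is an edge of $\overline T$ of level in $[k,K)$, so the strand turns up.

Let $0\le q<k$ and suppose that the strand leaves $(s_q,s_{q+k})$ through the top. The cells $(s_q,y)$ with $s_{q+k}<y<s_{q+k+1}$ are of form (2), and by \eqref{eq:lengths} their levels lie strictly between $k$ and $K$. The strand passes them and enters $(s_q,s_{q+k+1})\in S\cap A_T$ from below, so it turns right. The cells $(y,s_{q+k+1})$ with $s_q<y<s_{q+1}$ are of form (3), with levels strictly between $k$ and $K$ by \eqref{eq:lengths}. The strand passes them and enters $(s_{q+1},s_{q+k+1})$, an edge of $\overline T$ of level in $[k,K)$, from the left, so it turns up.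

After $k$ rounds the strand leaves $(s_k,s_{2k})$ through the top. The cells $(s_k,y)$ with $s_{2k}<y\le s_k+K$ are of form (1) with level in $(k,K]$, and the strand passes them up to the outlet $O_{s_k}$. Its turn cells are the $2k+1\ge3$ edges \eqref{eq:star} of the star, so it is not special.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $n=1$ was settled in Section~\ref{sec:cells}. For $n\ge2$ the edge counts are \eqref{eq:R}. By Lemmas~\ref{lem:strandstar} and~\ref{lem:starstrand}, sending strand $u$ to its set of turn cells is a surjection from the ordinary strands to the $k$-stars of $\overline T$. It is injective, since the middle vertex $u+K$ determines $u$, and it commutes with the shift. There are $n-1$ classes of $u\not\equiv a$, hence $n-1$ $k$-stars of $T$.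
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a)--(d)]
(a) By Lemma~\ref{lem:basic}(c) a free set uses only the finitely many edges of length at most $K$ on $\mathcal C_n$. So $E$ is contained in a $k$-triangulation $T'$, and $|E|\le|T'|=k(2n-1)$ with equality if and only if $E=T'$. If $E$ is itself a $k$-triangulation, then $E=T'$ by maximality.

(b) This is Proposition~\ref{prop:long} for $n\ge2$. For $n=1$ there is only one edge of length $k$ on $\mathcal C_1$, and it belongs to $T$.

(c) The middle vertices of the $k$-stars of $\overline T$ are the numbers $u+K\equiv u$ with $u\not\equiv a$, each occurring once. The number of stars containing an edge is the number of ordinary strands that turn at its cell. A relevant edge of $\overline T$ carries two turns, on different strands by (S1). A special strand has a single turn, namely left $\to$ top at $L_c$ with $c\equiv a$. So both strands are ordinary unless the edge is such an $L_c$, in which case exactly one is. A cell of level $k<K$ carries one turn, which is not on a special strand.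

(d) The edges in question are the cells of $S\setminus A_T$. Combine Proposition~\ref{prop:strands}(iii) with the bijection between strands $u$ and stars with middle vertex $s=u+K$.
\end{proof}

\section{Adding a single edge}\label{sec:single}

We prove Theorem~\ref{thm:structure}(e). Call an edge \emph{exceptional} if it has the form $[w,w']$ with $w\equiv w'\equiv a$ and $w'-w\ge(k+1)n$. If $n=1$, the edges outside $\overline T$ are those of length greater than $k$, and all of them are exceptional; a $(k+1)$-crossing in $\overline T\cup\{e\}$ would contain an edge of $\overline T$, of length at most $k$, which Lemma~\ref{lem:basic}(b) forbids. So let $n\ge2$ and $A=A_T$. An edge outside $\overline T$ is exceptional, or of length greater than $K$ with an endpoint not congruent to $a$, or of length at most $K$.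

\subsection*{Exceptional edges can be added}
For $c\equiv a$ and $1\le r\le k$, Proposition~\ref{prop:strands}(i) gives
\begin{equation}\label{eq:box}
W_A\bigl(c+\tfrac12,c+rn-\tfrac12\bigr)=r-1:
\end{equation}
the special strands with start in $(c,c+rn)$ number $r-1$, and an ordinary strand with $u>c$ has $v=u+K>c+rn$. Let $e=[w,w']$ be exceptional and suppose that $\overline T\cup\{e\}$ contains a $(k+1)$-crossing. It contains $e$, so it is a chain
\[f_1\ll\dots\ll f_m\ll e\ll f_{m+1}\ll\dots\ll f_k,\qquad f_q=[i_q,j_q]\in\overline T,\]
in which every left endpoint is less than every right endpoint. We enclose the edges before $e$ and those after $e$ in two boxes of the type \eqref{eq:box}; because $e$ is long, the boxes are too small to hold $k$ edges.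

Suppose $m\ge1$. Let $c$ be the largest integer congruent to $a$ with $c+K<j_1$, so that $j_1\le c+K+n$. Then $c<j_1-K\le i_1$, $i_m<w$ and $j_m\le i_m+K<w+K$, so $f_1,\dots,f_m$ lie in $B(c+\frac12,w-\frac12)$. From $c<w<j_1\le c+K+n$ we get $w-c=rn$ with $1\le r\le k$, and \eqref{eq:box} gives $m\le r-1$.

Suppose $m<k$. Let $c'$ be the smallest integer congruent to $a$ with $c'>i_k$. Then $j_{m+1}>w'$, $i_{m+1}\ge j_{m+1}-K>w'-K$ and $j_k\le i_k+K<c'+K$, so $f_{m+1},\dots,f_k$ lie in $B(w'-K+\frac12,c'-\frac12)$, where $w'-K\equiv a$. From $i_k<w'$ we get $c'\le w'$, and $c'>i_k>w'-K$. So $c'-(w'-K)=r'n$ with $1\le r'\le k$, and \eqref{eq:box} gives $k-m\le r'-1$.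

If $m=k$ or $m=0$, we obtain $k\le k-1$. Otherwise both bounds hold, and $i_k<j_1\le c+K+n$ gives $c'\le c+K+n$. Then
\[(r+r')n=(w-w')+(c'-c)+K\le-(k+1)n+(K+n)+K=kn,\]
so $k=m+(k-m)\le r+r'-2\le k-2$. Every case is contradictory.

\subsection*{Other edges of length greater than $K$}
Let $e=[i,j]$ with $j-i>K$. If $i\not\equiv a$, there are $k$ integers $c\equiv a$ with $i-K<c<i$, and they satisfy $c<i<c+K<j$. If $j\not\equiv a$, there are $k$ integers $c\equiv a$ with $j-K<c<j$, and they satisfy $i<c<j<c+K$. In both cases the $k$ edges $L_c\in\overline T$ cross $e$, and they cross each other because their left endpoints differ by less than $K$.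

\subsection*{Edges of length at most $K$}
Let $e=(i_e,j_e)\notin\overline T$ have length at most $K$; then $e\in S\setminus A$. Suppose that $\overline T\cup\{e\}$ is free. We compare the crossing cells before and after adding $e$. Both sets are parametrized by $\mathcal P$, and one is a proper subset of the other. For infinite sets this is not yet absurd, so we show that the two parametrizations differ at only finitely many pairs.

By Lemma~\ref{lem:admissible} the filling $A^+=A\cup\{e\}$ is admissible. Let $Z^+$ be the set $Z$ of Lemma~\ref{lem:invisible} for $A^+$, and $A^*=A^+\cup Z^+$. Then $A^*$ is admissible and reduced, contains all $L_c$ with $c\equiv a$, and has the same labels as $A^+$. Proposition~\ref{prop:strands}(iii) gives bijections $\varphi:\mathcal P\to S\setminus A$ and $\varphi^*:\mathcal P\to S\setminus A^*$, each sending $(u,u')$ to the cell with bottom label $u$ and left label $u'$ for the respective filling.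

Let $z=\varphi(u,u')$. If $z\ne e$ and the bottom and left labels of $z$ for $A^+$ are again $u$ and $u'$, then $z\in S\setminus A^+$, and $z\notin Z^+$ because $u<u'$; so $z\in S\setminus A^*$ and $\varphi^*(u,u')=z$. We check these two conditions in two cases.

\emph{Case $u>i_e$.} For $x\ge i_e+\frac12$ a path from $P_x$ cannot use the diagonal of $e$, which starts at abscissa $i_e-\frac12$, so $V_x$ and $D_x$ are the same for $A$ and $A^+$. Let a left or bottom side of a cell of $S$ have label $\lambda>i_e$ for $A$ and $\lambda^+$ for $A^+$. The point $\lambda-\frac12\ge i_e+\frac12$ lies in the domain, and the common value of $D$ there shows $\lambda^+>\lambda-\frac12$. If $\lambda+\frac12$ lies in the domain, the common value there shows $\lambda^+<\lambda+\frac12$; if not, the side is vertical in a row $j$ with $\lambda=j-K$, the largest allowed label, so $\lambda^+\le\lambda$. Thus $\lambda^+=\lambda$, and this applies to $\lambda=u$ and $\lambda=u'$. Also $z\ne e$, since the left label of $e$ for $A$ is at most $j_e-K\le i_e<u'$.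

\emph{Case $u<j_e-2K$.} The cell $z$ lies on strand $u$ of $A$, whose rows are nondecreasing and whose last cell $L_{u+K}$ lies in row $u+2K<j_e$. So $z$ lies in a row below $j_e$; in particular $z\ne e$. Its corners have ordinate at most $j_e-\frac12$, and no path to such a point uses the diagonal of $e$, which ends at ordinate $j_e+\frac12$. Hence all $V_x$ agree for $A$ and $A^+$ at the corners of $z$, and the labels agree.

The set $\mathcal P_0$ of remaining pairs, with $j_e-2K\le u\le i_e$ and $u<u'\le u+K$, is finite. Let $C=\varphi(\mathcal P\setminus\mathcal P_0)=\varphi^*(\mathcal P\setminus\mathcal P_0)$. Then $(S\setminus A)\setminus C$ and $(S\setminus A^*)\setminus C$ both have $|\mathcal P_0|$ elements. But the second set is contained in the first, and $e$ lies in the first (as $C\subseteq S\setminus A^*$ and $e\in A^*$) and not in the second. This contradiction shows that $\overline T\cup\{e\}$ contains a $(k+1)$-crossing, and completes the proof of Theorem~\ref{thm:structure}. \qed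

\begin{thebibliography}{1}

\bibitem{STYZ}
Saskia Solotko, Katherine Tung, Mengyuan Yang, Yuchong Zhang,
\emph{Multitriangulations on the half-cylinder},
arXiv:2506.16598 (2025).

\end{thebibliography}
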